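# Schur triples in $A\cup[n]_p$ and the odd numbers just below $n$

## 1. Linear-sized sets of odd numbers plus a sparse random set

We colour integers with two colours and look for solutions of $x+y=z$ in one colour.

**Definition.** A *Schur triple* in $A\subseteq\mathbb N$ is a triple $(x,y,z)\in A^3$ with $x+y=z$; here $x=y$ is allowed. The set $A$ is called *Schur* if every two-colouring of the elements of $A$ results in a monochromatic Schur triple.

For example, $[4]=\{1,2,3,4\}$ is not Schur: colour $1,4$ red and $2,3$ blue. The red sums are $2,5,8$, none of them red; the blue sums are $4,5,6$, none of them blue. On the other hand $[5]$ is Schur. Say $1$ is red and suppose there is no monochromatic Schur triple. Then $1+1=2$ makes $2$ blue, $2+2=4$ makes $4$ red, $1+3=4$ makes $3$ blue, $1+4=5$ makes $5$ blue, and now $2+3=5$ is blue.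

**Definition.** For $p=p(n)\in[0,1]$, $[n]_p$ is the random subset of $[n]=\{1,\dots,n\}$ that contains each integer independently with probability $p$. An event holds *with high probability* (whp) if its probability tends to $1$ as $n\to\infty$. We write $f\ll g$ for $f=o(g)$, and throughout $X=[n]_p$.

We study unions $A\cup X$ with $A$ a fixed set of size $s$ and $X$ a sparse random set. One set $A$ will accompany us. For $s\le n/2$ let
$$A^*=\{a\text{ odd}:\ n-2s<a\le n\}.$$
The window contains $2s$ consecutive integers, so $|A^*|=s$. For $n=40$, $s=5$ we get $A^*=\{31,33,35,37,39\}$. A set of odd numbers is sum-free, since odd plus odd is even.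

**Proposition 0 (easy case).** Let $c>0$ be a constant, $cn\le s\le n/2$ and $p=o(s^{-2/3})$. Then whp $A^*\cup[n]_p$ is not Schur.

*Proof.* Since $s\ge cn$, we have $p=o(n^{-2/3})$, so $n^2p^3\to0$ and $np^2\to0$. The expected number of Schur triples in $X$ with three distinct entries is at most $n^2p^3$. A Schur triple in $X$ with $x=y$ is a pair $x,2x\in X$, and the expected number of these is at most $np^2$. (The entry $z$ always differs from $x$ and $y$.) So whp $X$ contains no Schur triple. Colour $A^*$ red and $X\setminus A^*$ blue. Red is sum-free because all red elements are odd, and blue lies in $X$. $\square$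

What changes when $s\ll n$? The natural weak point of the argument is that $X\setminus A^*$ must be sum-free. The number of Schur triples in $X$ has order $n^2p^3$, and nothing here depends on $s$. So once $p\gg n^{-2/3}$ the colouring "$A^*$ red, the rest blue" is expected to fail, and some of $X$ has to be coloured red, inside a world where $A^*$ is already red. How large can $p$ become before this is impossible, and is $A^*$ a worst choice of $A$?

The question we answer makes a precise guess. It comes from Shagnik Das, Charlotte Knierim, Patrick Morris, "Schur properties of randomly perturbed sets", arXiv:2205.01456 (2022):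

> Is it true that, for $s=s(n)\in\mathbb N$ and $p=p(n)$ such that $\Omega(\sqrt n)\le s\le n/2$ and $p=\omega((ns)^{-1/3})$, and for any $A\subseteq[n]$ with $|A|=s$, we have that $A\cup[n]_p$ is Schur whp?

For $s=\Theta(n)$ the rates $(ns)^{-1/3}$ and $s^{-2/3}$ have the same order. For $s\ll n$ the first is smaller, since $(ns)^{-1/3}/s^{-2/3}=(s/n)^{1/3}\to0$. The problem lives in the gap between these two rates.

## 2. The three rates $(ns)^{-1/3}$, $\pi(n,s)$ and $s^{-2/3}$

For $s\le n/2$ put
$$\pi=\pi(n,s)=\min\{\,n^{-5/9},\ n^{-3/8}s^{-1/4},\ (ns)^{-4/13},\ s^{-2/3}\,\}.\tag{1}$$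

**Theorem 1.** If $n^{2/3}\ll s\ll n$ and $p=o(\pi)$, then whp $A^*\cup[n]_p$ is not Schur. Moreover $(ns)^{-1/3}=o(\pi)$ in this range.

**Theorem 2.** Let $s\le n$, $p=\omega(s^{-2/3})$ and $p=\omega(n\log n/s^2)$. Then for every $A\subseteq[n]$ with $|A|=s$, $A\cup[n]_p$ is Schur whp (uniformly in $A$). In particular, $p=\omega(s^{-2/3})$ suffices whenever $s\ge(n\log n)^{3/4}$.

**Corollary 3.** Let $n^{9/10}\le s\le n/2$. If $p=\omega(s^{-2/3})$, then $A\cup[n]_p$ is Schur whp for every $A$ with $|A|=s$. If $p=o(s^{-2/3})$, then $A^*\cup[n]_p$ is whp not Schur.

The second claim of Theorem 1 is a computation. The quotients of $(ns)^{-1/3}$ by the four terms of $\pi$ are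
$$\Big(\frac{n^{2/3}}{s}\Big)^{1/3},\qquad \Big(\frac{n^{1/2}}{s}\Big)^{1/12},\qquad (ns)^{-1/39},\qquad \Big(\frac sn\Big)^{1/3}.\tag{2}$$
For instance $(ns)^{-1/3}n^{5/9}=n^{2/9}s^{-1/3}$ and $(ns)^{-1/3}n^{3/8}s^{1/4}=n^{1/24}s^{-1/12}$. All four tend to $0$ when $n^{2/3}\ll s\ll n$.

So the answer to the question is **no**. For any $s$ with $n^{2/3}\ll s\ll n$, the choice $p=\sqrt{(ns)^{-1/3}\pi}$ satisfies both $p=\omega((ns)^{-1/3})$ and $p=o(\pi)$, and by Theorem 1 the set $A^*\cup[n]_p$ is whp not Schur. For $s=\Theta(n)$ the statement in question does hold, by Theorem 2. These notes do not determine the exact threshold for $s<n^{9/10}$, nor whether the statement fails for individual functions $s=O(n^{2/3})$.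

Sections 3–8 prove Theorem 1, Section 9 proves Theorem 2, and Section 10 derives Corollary 3.

## 3. Parity and size: four types of Schur triple in $A^*\cup X$

Fix $n^{2/3}\ll s\ll n$ and $p=o(\pi)$, and let $n$ be large, so that $\sqrt n\le s\le n/4$. Write $A=A^*$. The four terms of $\pi$ say, in order,
$$n^5p^9\to0,\qquad n^3s^2p^8\to0,\qquad n^4s^4p^{13}\to0,\qquad s^2p^3\to0.\tag{3}$$
Also $np^2\to0$, since $(np^2)^{9/2}=n^{9/2}p^9\le n^5p^9$.

Partition $X'=X\setminus A$ as $L\cup E\cup O$, where

* $L$ is the set of even elements of $X$ that are $<2s$ (fewer than $s$ possible values);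
* $E$ is the set of even elements of $X$ that are $\ge2s$;
* $O$ is the set of odd elements of $X$ that are $\le n-2s$.

This is a partition of $X'$ because every odd integer in $(n-2s,n]$ is in $A$. All even elements of $A\cup X$ lie in $L\cup E$.

A Schur triple has $0$ or $2$ odd entries. So a Schur triple in $A\cup X$ has one of these types.

* (T0) Three entries in $L\cup E$.
* (T1) Two entries $a,a'\in A$ and one even entry. As $a+a'>2(n-2s)\ge n$, the even entry is not the sum, so it is $|a-a'|<2s$. Hence $a\ne a'$ and the even entry lies in $L$.
* (T2) Entries $a\in A$, $o\in O$, $u\in L\cup E$. As $o\le n-2s<a$, either $a=o+u$ or $u=a+o$.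
* (T3) Entries $o,o'\in O$ and $u\in L\cup E$.

The point of (T1) is that $A$ interacts with itself only through the small even numbers $L$. If $A$ is mostly red, then $L$ wants to be blue, while $E$ and $O$ are freer.

## 4. The Schur hypergraph on $X\setminus A$ is a forest of tiny trees

**Definition.** $H$ is the 3-uniform hypergraph on $X'$ whose edges are the sets $\{a,b,c\}\subset X'$ of three distinct elements with $a+b=c$. An edge has $0$ or $2$ odd elements. Edges with exactly two odd elements are *odd-type*; edges inside $L\cup E$ are *even*. An odd-type edge whose even element is in $L$ is a *$\tau$-edge*.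

Two elements $u,v$ of an edge determine the third up to two choices, $u+v$ or $|u-v|$. For $u=2$, $v=3$ these are $5$ and $1$: two edges $\{2,3,5\}$ and $\{1,2,3\}$ may share two vertices, and we shall show that in $X'$ this does not happen.

**Definition.** An ordering of edges is *connected* if each edge after the first meets the union of the previous ones. For example $\{4,17,21\},\{21,30,51\}$ is a connected ordering, with a single common vertex and 5 vertices in all.

**Convention (weights).** All probability bounds for Theorem 1 are first-moment bounds. We count the configurations of elements of $[n]$ of a described kind, and multiply by $p^r$, where $r$ is the number of *distinct* elements that must lie in $X'$. This product bounds the expected number of configurations in $X$; we call it the *weight*. Elements of $A$ are not required to be in $X$: they contribute to the count (a factor $s$ each if chosen freely) and give no factor $p$. Each event below is treated assuming the earlier ones: if it fails while the earlier ones hold, a configuration from a bounded list of kinds must be present, and each kind has weight $o(1)$. Since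 there are boundedly many events, whp all of them hold.

**Step 1 (local structure).** The purpose is to show that the components of $H$ are trees with at most three edges, and that $L$ is thin.

* **(E1)** No edge of $H$ has two vertices in $L$. Choose the two vertices in $L$; the third has $O(1)$ choices. Weight $O(s^2p^3)\to0$.
* **(E2)** No $v$ has $v,2v\in X$. Weight at most $np^2\to0$. So every Schur triple in $X'$ has three distinct entries, that is, it is an edge of $H$.
* **(E3)** (H1) Distinct edges of $H$ share at most one vertex. (H2) Every component of $H$ has at most $3$ edges, and in any connected ordering of its edges each edge after the first meets the union of the previous ones in exactly one vertex.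

*Proof of (E3).* For (H1): two distinct edges sharing two vertices span 4 elements, and the two common ones determine the others up to $O(1)$ choices. Weight $O(n^2p^4)=O((np^2)^2)\to0$.

Suppose (H1) holds and (H2) fails. Some component either has at least 4 edges or has a connected ordering in which an edge meets the union of its predecessors in at least 2 vertices; call such an edge bad. Take a connected ordering of this component (in the second case, the offending one) and stop at the first bad edge or after four edges, whichever comes first. We get distinct edges $e_1,\dots,e_k$, $k\le4$; put $U_i=e_1\cup\dots\cup e_i$. There are two cases.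

(α) $k=4$ and $|e_i\cap U_{i-1}|=1$ for $2\le i\le4$. Then there are $3+2\cdot3=9$ vertices. There are $O(n^2)$ choices for $e_1$, and for each later edge $O(1)$ choices of the attaching vertex, $n$ for a second vertex and $O(1)$ for the third. Weight $O(n^5p^9)\to0$. This is where the term $n^{-5/9}$ of $\pi$ is needed.

(β) $|e_i\cap U_{i-1}|=1$ for $2\le i<k$ and $|e_k\cap U_{k-1}|\ge2$. By (H1), $k\ge3$.

If the last intersection has size 2, there are $3+2(k-2)+1=2k$ vertices. The edges $e_1,\dots,e_{k-1}$ have $O(n^{2+(k-2)})=O(n^k)$ choices, and $e_k$ has $O(1)$. Weight $O((np^2)^k)\to0$.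

If it has size 3, then $e_k\subseteq U_{k-1}$. By (H1), $e_k$ meets each earlier edge in at most one vertex, so three earlier edges are needed: $k=4$ and $e_4=\{v_1,v_2,v_3\}$ with $e_4\cap e_j=\{v_j\}$. In particular $v_3\in e_3\setminus U_2$, and $e_3=\{c,v_3,z\}$ where $\{c\}=e_3\cap U_2$. There are $O(n^3)$ choices for $e_1,e_2$; then $v_3$ is determined by $v_1,v_2$, and $z$ by $c,v_3$, up to $O(1)$ choices. There are $|U_3|=7$ vertices. Weight $O(n^3p^7)=O((np^2)^3p)\to0$. $\square$

## 5. Red even numbers: the set $W$

We plan to colour $L$ blue. Then the even numbers in $E$ have two jobs: to break the even edges, and, if $O$ is mostly blue, to be red whenever they lie in an odd-type edge. Since components of $H$ are tiny trees, both jobs can be done together. A technical property, (W4), is added now because Section 8 needs it.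

**Lemma 4.** Assume (E1)–(E3). Let $W_1$ be the set of $u\in E$ lying in an odd-type edge. There is $W\subseteq E$ such that

* (W1) $W\supseteq W_1$;
* (W2) if $L\cup(E\setminus W)$ is blue and $W$ is red, then no even edge is monochromatic;
* (W3) every $w\in W$ lies in an edge of $H$;
* (W4) if $\{x,u_1,u_2\}$ is an edge with $x\in L$ and $u_1,u_2\in W$, then $u_1$ or $u_2$ lies in another edge of $H$.

*Proof.* An element of $E$ in no even edge is put into $W$ iff it is in $W_1$. Now let $Q$ be a component, with $j\ge1$ edges, of the hypergraph of even edges. By (H2), the component of $H$ containing $Q$ has at most $3-j$ odd-type edges, and each has exactly one even vertex. So $|W_1\cap V(Q)|\le3-j$. By (E1), each edge of $Q$ has at most one vertex in $L$. Vertices in $L$ are always blue. We choose which vertices of $V(Q)\cap E$ are red.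

* $j=1$, edge inside $E$. At most two of its three vertices lie in $W_1$. Choose a red set containing these, neither empty nor everything.
* $j=1$, edge $\{x,e,e'\}$ with $x\in L$. If $W_1\cap\{e,e'\}=\emptyset$, make exactly one of $e,e'$ red; otherwise the red set is $W_1\cap\{e,e'\}$.
* $j\ge2$. At most one vertex of $Q$ is in $W_1$. Let the *root* be that vertex if it exists, and otherwise a vertex in at least two edges of $Q$ (one exists, as $Q$ is connected with at least two edges). Colour the root red if it is in $E$, blue if it is in $L$. Process the edges of $Q$ in a connected order whose first edge contains the root. This order extends to a connected ordering of the component of $H$ containing $Q$. So by (H2) each edge, when it is processed, has exactly one vertex $c$ that is the root or belongs to a previously processed edge. If one of its other two vertices is in $L$ (blue), the remaining one is in $E$ by (E1); colour it red. Otherwise both are in $E$; colour one red and one blue.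

Let $W$ be the set of all red elements of $E$.

(W1): in each case $W_1\cap V(Q)$ is red; for $j\ge2$ a vertex of $W_1$ is the root and lies in $E$.

(W2): for $j=1$ inside $E$ this is the choice made; for $j=1$ with $x\in L$, $x$ is blue and at least one of $e,e'$ is red; for $j\ge2$ the two vertices of each edge other than $c$ get different colours.

(W3): an element of $W$ lies in an even edge or in $W_1$.

(W4): the edge $\{x,u_1,u_2\}$ is even. If its component has $j=1$, both $u_i$ are red only if both lie in $W_1$, hence in odd-type edges. Let $j\ge2$ and consider the vertex $c$ of this edge when it was processed. If $c=x$, then exactly one of $u_1,u_2$ was coloured red, contrary to assumption. If $c\in\{u_1,u_2\}$, then $c$ lies in another edge of $H$: if this is not the first processed edge, $c$ lies in an earlier one; if it is, $c$ is the root, which lies in a second edge of $Q$ or (if in $W_1$) in an odd-type edge. $\square$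

## 6. Keeping $A$ entirely red works while $nsp^3\to0$

The first colouring to try is now clear: red is $A\cup W$, and blue is $L\cup(E\setminus W)\cup O$. We run through the types. A triple of type (T0) is an even edge by (E2), and (W2) applies. In (T1), $a$ is red and the even entry, in $L$, is blue. In (T2), $a$ is red and $o$ is blue. In (T3) with $u\in E$, the triple is an odd-type edge by (E2), so $u\in W_1\subseteq W$ is red while $o,o'$ are blue. In (T3) with $u\in L$, the triple is a $\tau$-edge, and it is entirely blue.

So the colouring works exactly when there are no $\tau$-edges. A $\tau$-edge is determined up to $O(1)$ choices by an element of $L$ and an element of $O$, so the expected number is $O(nsp^3)$. If $p=o((ns)^{-1/3})$, which implies $p=o(\pi)$ by (2), there is whp no $\tau$-edge and $A\cup X$ is not Schur.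

This is also where it stops. The sets $\{o,u,o+u\}$ with $u$ even, $u<s$, and $o$ odd, $o\le n-3s$, are distinct for distinct pairs $(o,u)$ and have $o+u\le n-2s$; as $n-3s\ge n/4$, there are $\Omega(ns)$ of them. So the expected number of $\tau$-edges has order exactly
$$m=nsp^3 ,$$
and at $p=(ns)^{-1/3}$, the rate in the question, it is no longer small. A single $\tau$-edge $\{o,o',u\}$ defeats the colouring. One of its vertices must become red.

*Making $u\in L$ red* is expensive. There are $s-u/2$ pairs $a,a+u$ in $A$, each of which then needs a blue element, and each element of $A$ lies in at most two of these pairs. So for $u\le s$ at least $s/4$ elements of $A$ would have to become blue.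

*Making one odd vertex $y$ red* is cheap. The new red triples of type (T2) are $a=y+w$ or $w=a+y$ with $w\in W$. The second is impossible if $a+y>n$. The first is repaired by making $a=y+w$ blue. Let $F$ be the set of these $a$. We shall see in Section 7 that the configurations that produce elements of $F$ have weight $O(m^2)$, and $m^2=n^2s^2p^6\le s^2n^{-4/3}\le sn^{-1/3}$ for large $n$ because $p=o(n^{-5/9})$. So only $o(s)$ elements of $A$ are touched. The price is that blue elements of $A$ may create new blue triples, of type (T1) with two elements of $F$, or of type (T2) with one. The rest of the proof shows that whp they do not. A single round of repairs is enough.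

**Example.** Let $n=40$, $s=5$, $A=\{31,33,35,37,39\}$ and $X=\{4,10,17,18,21,28\}$. Then $L=\{4\}$, $E=\{10,18,28\}$, $O=\{17,21\}$, and $H$ has two edges, the $\tau$-edge $\{4,17,21\}$ and the even edge $\{10,18,28\}$. Choose $W=\{18\}$. Keeping $A$ red and $L\cup O$ blue leaves $4+17=21$ blue. Make $y=17$ red; then $17+18=35$ is red, so put $F=\{35\}$ and make $35$ blue. Red is now $\{17,18,31,33,37,39\}$ and blue is $\{4,10,21,28,35\}$. All Schur triples in $A\cup X$ are $4+17=21$, $4+31=35$, $4+33=37$, $4+35=39$, $10+18=28$, $10+21=31$, $17+18=35$, $18+21=39$, and each of them has both colours.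

## 7. One round of repairs: the sets $Y$ and $F$

**Step 2 (reduction to $p\ge(ns)^{-1/3}$).** This step fixes the regime, so that error terms can be compared. If $A\cup X_2$ has a colouring without monochromatic Schur triples and $X_1\subseteq X_2$, the colouring restricts to $A\cup X_1$. Coupling $[n]_p\subseteq[n]_{p'}$ for $p\le p'$, we may increase $p$. As $(ns)^{-1/3}=o(\pi)$, replacing $p$ by $\max\{p,(ns)^{-1/3}\}$ keeps $p=o(\pi)$. So assume $p\ge(ns)^{-1/3}$. Then
$$m\ge1,\qquad sp\ge s^{2/3}n^{-1/3}\ge1,\qquad np\ge n^{2/3}s^{-1/3}\ge1,$$
and (3) reads
$$np^2\to0,\quad n^5p^9\to0,\quad s^2p^3\to0,\quad m^2np^2=n^3s^2p^8\to0,\quad m^4p=n^4s^4p^{13}\to0.\tag{4}$$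
Since $m\ge1$, also $m^2p\to0$ and $m\cdot np^2\to0$. Further $ns^2p^5=(np^2)(s^2p^3)\to0$.

**Step 3 ($\tau$-edges are isolated from each other).** This makes the choice of one red odd vertex per $\tau$-edge unambiguous and harmless.

* **(E4)** No $\tau$-edge contains an odd element $<2s$. Choose this element and the element of $L$. Weight $O(s^2p^3)\to0$.
* **(E5)** No two distinct $\tau$-edges share an odd element. By (H1) such a pair shares nothing else, so it has 5 distinct elements, and in particular two different elements of $L$. Choose the common odd element and the two elements of $L$. Weight $O(ns^2p^5)\to0$.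
* **(E6)** No odd-type edge $e=\{o,o',u\}$ with $u\in E$ has both $o$ and $o'$ in $\tau$-edges. Suppose $o\in\tau$ and $o'\in\tau'$. Then $\tau,\tau'\ne e$, because their even elements are in $L$, and $\tau\ne\tau'$, because otherwise $\tau$ and $e$ share two vertices, against (H1). So $\tau,e,\tau'$ begins a connected ordering of their component, and by (H2) these edges span $3+2+2=7$ vertices. Choose $o,o'$ and the two elements of $L$; the rest has $O(1)$ choices. Weight $O(n^2s^2p^7)=O(m^2p)\to0$.

From now on assume (E1)–(E6), and let $W$ be as in Lemma 4.

**Step 4 (the colouring).** For each $\tau$-edge put the *smaller* of its two odd elements into $Y\subseteq O$. By (E5) each $y\in Y$ lies in a unique $\tau$-edge $\tau(y)$, and $y$ is the smaller odd element of $\tau(y)$. Hence $\tau(y_1)\ne\tau(y_2)$ for $y_1\ne y_2$. By (E4), $y\ge2s$, so $a+y>n$ for all $a\in A$. Let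
$$F=\{a\in A:\ a=y+w\text{ for some }y\in Y,\ w\in W\}.$$
Colour
$$\text{red: }(A\setminus F)\cup W\cup Y,\qquad \text{blue: }F\cup L\cup(E\setminus W)\cup(O\setminus Y).$$

**Step 5 (what remains to be excluded).** This step reduces the theorem to two events about $F$.

**Lemma 5.** Assume in addition

* **(E7)** there are no $a=y+w\in F$ ($y\in Y$, $w\in W$) and $o\in O\setminus\{y\}$, $u\in(L\cup E)\setminus\{w\}$ such that $a,o,u$ form a Schur triple;
* **(E8)** there are no distinct $a_1,a_2\in F$ with $|a_1-a_2|\in L$.

Then there is no monochromatic Schur triple in $A\cup X$.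

*Proof.* (T0): by (E2) the triple is an even edge, and (W2) applies.

(T1): the even entry is in $L$, hence blue. A monochromatic triple would have $a,a'\in F$, distinct, with $|a-a'|\in L$, contradicting (E8).

(T2), red: then $o\in Y$, $u\in W$ and $a\notin F$. As $a+o>n$, we have $a=o+u$, so $a\in F$, a contradiction.

(T2), blue: then $a\in F$, say $a=y+w$, while $o\notin Y$ and $u\notin W$. So $o\ne y$ and $u\ne w$, contradicting (E7).

(T3) with $u\in L$: by (E2) this is a $\tau$-edge, so it has a red element in $Y$, while $u$ is blue.

(T3) with $u\in E$: by (E2) this is an odd-type edge, so $u\in W_1$ is red. If it were monochromatic, $o,o'\in Y$ would both lie in $\tau$-edges, contradicting (E6). $\square$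

**Step 6 (a preliminary event).** We separate the $\tau$-edge of $y$ from every edge through $w$, so that later configurations have as many distinct elements as they should.

* **(E7a)** There are no $y\in Y$, $w\in E$ with $y+w\in A$ and an edge $\sigma\ni w$ meeting $\tau(y)$.

Indeed $w\notin\tau(y)$, because the even element of $\tau(y)$ is in $L$. So $\sigma\ne\tau(y)$, by (H1) they share exactly one vertex, and $\tau(y)\cup\sigma$ has 5 distinct elements. Choose the element of $\tau(y)\cap L$ (at most $s$ ways), $y$ (at most $n$) and $a=y+w$ ($s$ ways). Then $w=a-y$ and the third element of $\tau(y)$ have $O(1)$ choices, so does the common vertex, and the last vertex of $\sigma$ is determined by $w$ and the common vertex. Weight $O(ns^2p^5)\to0$.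

**Step 7 ((E7) holds whp).** We show that a blue $a\in F$ is in no second triple of type (T2). A violation gives $\tau(y)=\{x,y,y'\}$ with $x\in L$, an edge $\sigma=\{w,f,g\}$ by (W3), disjoint from $\tau(y)$ by (E7a), the element $a=y+w\in A$, and $o,u$. Let
$$S=\{x,y,y',w,f,g\},$$
six distinct elements. Choosing $x,y,a,f$ leaves $O(1)$ choices for $y'$, $w=a-y$ and $g$, so $S$ has weight $O(s\cdot n\cdot s\cdot n\cdot p^6)=O(m^2)$. The elements $f,g$ have equal parity, since $w$ is even. Note that $o\neq u$, by parity.

*Neither $o$ nor $u$ is in $S$.* Choose $o$; then $u\in\{a-o,a+o\}$. The extra factor is $O(np^2)$, and the total is $O(m^2np^2)\to0$. This is where the term $n^{-3/8}s^{-1/4}$ of $\pi$ is needed.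

*Exactly one of $o,u$ is in $S$.* The other is determined by it and $a$ up to $O(1)$ choices and contributes a factor $p$. The total is $O(m^2p)\to0$.

*Both are in $S$.* By parity and $o\ne y$, $u\ne w$, we have $o\in\{y',f,g\}$ and $u\in\{x,f,g\}$. Not both are in $\{f,g\}$, because $f,g$ have equal parity. Also $x<2s\le n-2s<a$, so $u=x$ forces $a=o+x$. Three possibilities remain.

* $(o,u)=(y',x)$. Then $a=y'+x$. Choose $a,x,f$; then $y'=a-x$, $y$, $w=a-y$, $g$ have $O(1)$ choices.
* $o=y'$, $u\in\{f,g\}$. Choose $x,y,a$; then $y'$, $w=a-y$, $u\in\{a-y',a+y'\}$ and the last element of $\sigma$ have $O(1)$ choices.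
* $u=x$, $o\in\{f,g\}$. Choose $x,y,a$; then $y'$, $w=a-y$, $o=a-x$ and the last element of $\sigma$ have $O(1)$ choices.

Each total is $O(ns^2p^6)\to0$. So (E7) holds whp.

## 8. No two elements of $F$ differ by an element of $L$

It remains to prove that (E8) holds whp. We may assume (E1)–(E7) and (E7a). Suppose $a_i=y_i+w_i$ with $y_i\in Y$, $w_i\in W$ ($i=1,2$), $a_1\ne a_2$ and $|a_1-a_2|=x\in L$. Let $\tau_i=\tau(y_i)$ and let $x_i$ be its element in $L$. We split according to which of the $y$'s and $w$'s coincide.

**Case 1: $y_1=y_2=y$.** Here (W4) supplies the extra edge that makes the configuration rare. Since $a_1\ne a_2$, we have $w_1\ne w_2$ and $|w_1-w_2|=x$, so $\{x,w_1,w_2\}$ is an edge of $H$. By (W4) some $w_i$, say $w_1$ (by symmetry), lies in another edge $\sigma=\{w_1,f,g\}$. Let $\tau(y)=\{x_1,y,y'\}$.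

If $x=x_1$, the five elements $x,y,y',w_1,w_2$ are distinct. Choose $x,y,a_1$; then $a_2=a_1\pm x$, $w_i=a_i-y$ and $y'$ have $O(1)$ choices. Weight $O(ns^2p^5)\to0$.

If $x\ne x_1$, the six elements $x_1,y,y',x,w_1,w_2$ are distinct and have weight $O(ns^3p^6)$: choose $x_1,y,a_1,x$. By (H1), $f,g\notin\{x,w_1,w_2\}$, and by (E7a), applied to $y,w_1,\sigma$, $f,g\notin\tau(y)$. So $f,g$ are new and contribute a factor $O(np^2)$. The total is
$$O(n^2s^3p^8)=O(m\cdot np^2\cdot s^2p^3)\to0.$$

**Case 2: $y_1\ne y_2$, $w_1=w_2$.** Here the choice of the smaller odd element pays off. We have $|y_1-y_2|=x$, so $\{x,y_1,y_2\}$ is a $\tau$-edge. Let $y_1>y_2$, say. Since $y_1$ is the smaller odd element of $\tau(y_1)$, we have $\tau(y_1)\ne\{x,y_1,y_2\}$. But both $\tau$-edges contain $y_1$, contradicting (E5).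

**Case 3: $y_1\ne y_2$, $w_1\ne w_2$.** This is the main case. Now $\tau_1\ne\tau_2$, and by (E5) they share no odd element. Let
$$B=\tau_1\cup\tau_2\cup\{x,w_1,w_2\}.$$
It consists of four distinct odd elements, the two distinct elements $w_1,w_2\in E$, and $j\in\{1,2,3\}$ distinct elements of $L$, namely those of $\{x,x_1,x_2\}$. Choosing $y_1,y_2,a_1$ and the $j$ elements of $L$ determines $a_2=a_1\pm x$, $w_i=a_i-y_i$ and the other two odd elements up to $O(1)$ choices. As $sp\ge1$, the weight is at most
$$C\,n^2s\,p^6(sp)^j\le C\,n^2s^4p^9=C\,m^2s^2p^3\tag{5}$$
with an absolute constant $C$. This alone need not tend to $0$, so we use the edges that $w_1,w_2$ lie in.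

*Case 3a: some edge $\sigma=\{w_1,w_2,g\}$ contains both.* If $g\notin B$, then $g$ has $O(1)$ choices and contributes a factor $p$; the total is $O(m^2s^2p^3\cdot p)\to0$.

If $g\in B$: $g$ is even and differs from $w_1,w_2$, so $g\in\{x,x_1,x_2\}\subseteq L$. As $g<2s\le w_1,w_2$, the element $g$ is not the largest of the three, so $|w_1-w_2|=g$. Then
$$y_1-y_2=(a_1-a_2)-(w_1-w_2)\in\{\pm x\pm g\},$$
so $y_2$ has $O(1)$ choices given $y_1$ and the elements of $L$. This saves a factor $n$ in (5). The total is
$$O(ns\,p^6(sp)^3)=O(ns^4p^9)=O\big((ns^2p^5)(s^2p^3)p\big)\to0.$$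

*Case 3b: no edge contains both $w_1$ and $w_2$.* By (W3) choose edges $\sigma_i=\{w_i,f_i,g_i\}$. Then $w_2\notin\sigma_1$, $w_1\notin\sigma_2$, and $\sigma_1\ne\sigma_2$.

First we check that $f_1,g_1$ are not both in $B$. They have equal parity. If both were even elements of $B$, they would differ from $w_1$ and $w_2$, so they would be two elements of $\{x,x_1,x_2\}\subseteq L$ in one edge, contradicting (E1). If both were odd elements of $B$, then by (E7a), applied to $y_1,w_1,\sigma_1$ (recall $y_1+w_1=a_1\in A$), neither lies in $\tau_1$, so both lie in $\tau_2$. Then (H1) gives $\sigma_1=\tau_2$, which is false as $w_1\in E$ is not in $\tau_2$. In the same way $f_2,g_2$ are not both in $B$.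

So $\sigma_1$ contributes a factor $O(np^2)$ if both $f_1,g_1$ are new, and $O(p)$ if one of them is in $B$ (then the other is determined up to $O(1)$ choices). Since $np\ge1$, this is $O(np^2)$ in either case.

If $\sigma_2$ has 1 or 2 elements outside $B\cup\sigma_1$, it contributes another $O(p)$ or $O(np^2)$, again $O(np^2)$. By (5) the total is
$$O(m^2s^2p^3\cdot n^2p^4)=O(n^4s^4p^{13})=O(m^4p)\to0.$$
This is where the term $(ns)^{-4/13}$ of $\pi$ is needed.

Otherwise $f_2,g_2\in B\cup\sigma_1$, not both in $B$. Also $|\sigma_1\cap\sigma_2|\le1$ by (H1). So, up to naming, $f_2\in\sigma_1\setminus B$ and $g_2\in B$. Now $g_2$ has $O(1)$ choices within $B$, then $f_2$ is determined up to $O(1)$ choices by $w_2,g_2$, and the last element of $\sigma_1$ by $w_1,f_2$. As $f_2\notin B$, there is at least one extra factor $p$, and the total is $O(m^2s^2p^3\cdot p)\to0$.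

So (E8) holds whp. By Lemma 5 the colouring of Step 4 has whp no monochromatic Schur triple, which proves Theorem 1. $\blacksquare$

## 9. Above $s^{-2/3}$ every set works: random differences and matrix Bernstein

Now $A\subseteq[n]$ with $|A|=s$ is arbitrary, and we want to defeat every colouring. If all of $A$ were red, it would be enough to find $a<b<c$ in $A$ with
$$b-a,\quad c-b,\quad c-a\ \in X.$$
None of the three differences can be red, since $a+(b-a)=b$ and so on; so all are blue, and $(b-a)+(c-b)=c-a$ is a blue Schur triple. Two things must be added: a colouring that splits $A$ substantially must be excluded (Lemma B), and the triple $a<b<c$ must survive the deletion of a small part of $A$ (Lemma C).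

Let $\xi_x=\mathbf 1[x\in X]$. As $p\le1$, the hypothesis $p=\omega(s^{-2/3})$ forces $s\to\infty$. For $V\subseteq[n]$ let $G_V$ be the graph on $V$ in which distinct $v,v'$ are adjacent iff $|v-v'|\in X$. For $V=\{1,2,4\}$ and $X=\{3\}$ the only edge is $\{1,4\}$.

**Step 1 (no large independent sets in $G_V$).** This is the pseudorandomness that Lemma B uses. The first thing to try is a union bound over all sets $U\subseteq V$ of size about $\eta v$, where $v=|V|$. It can fail. If $V$ is an interval, every $U\subseteq V$ has at most $v-1$ positive differences, so it is independent with probability at least $(1-p)^{v-1}$. The expected number of independent sets of size $\lceil\eta v\rceil$ is then at least $\binom{v}{\lceil\eta v\rceil}(1-p)^{v-1}$, and for fixed $\eta$, $p\to0$ and $v\to\infty$ this tends to infinity, because the binomial coefficient is exponential in $v$. One inequality for the largest eigenvalue of a random matrix handles all $U$ simultaneously.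

We recall three facts. For a symmetric matrix $M$ and a vector $h\ne0$, $\lambda_{\max}(M)\ge h^TMh/h^Th$. For a symmetric matrix with nonnegative entries, the operator norm is at most the largest row sum (look at the largest coordinate, in absolute value, of an eigenvector). The matrix Bernstein inequality (Tropp, *User-friendly tail bounds for sums of random matrices*, 2012) states: for independent centred symmetric $v\times v$ matrices with $\lambda_{\max}(Z_x)\le R$ and $\|\sum_x\mathbb EZ_x^2\|\le\sigma^2$,
$$\Pr\Big(\lambda_{\max}\Big(\sum_xZ_x\Big)\ge t\Big)\le v\exp\Big(-\frac{t^2/2}{\sigma^2+Rt/3}\Big)\qquad(t\ge0).$$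

**Lemma A.** Let $V\subseteq[n]$, $|V|=v$, $\eta\in(0,1)$, $\eta v\ge2$. With probability at least $1-v\,e^{-\eta^2pv/20}$, $G_V$ has no independent set of size at least $\eta v$.

*Proof.* If $p=0$ the bound is trivial, so let $p>0$. For $x\in[n]$ let $P_x$ be the $V\times V$ matrix with $(P_x)_{ab}=1$ iff $|a-b|=x$, and $0$ otherwise. Let $Z_x=(p-\xi_x)P_x$. The $Z_x$ are independent, symmetric and centred. Each row of $P_x$ has sum at most $2$ (the columns $a\pm x$), so $\|Z_x\|\le\|P_x\|\le2$. The row of $P_x^2$ indexed by $a$ has sum
$$\sum_c(P_x)_{ac}\sum_b(P_x)_{cb}\le2\sum_c(P_x)_{ac}.$$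
Since $\sum_xP_x=J-I$ (with $J$ the all-ones matrix), the row sums of $\sum_xP_x^2$ are at most $2(v-1)$. Hence $\|\sum_x\mathbb EZ_x^2\|=p(1-p)\|\sum_xP_x^2\|\le2pv$.

Let $U$ be independent in $G_V$ with $|U|\ge\eta v\ge2$. Every ordered pair $a\ne b$ in $U$ has $\xi_{|a-b|}=0$, so
$$\mathbf 1_U^T\Big(\sum_xZ_x\Big)\mathbf 1_U=p|U|(|U|-1).$$
Therefore $\lambda_{\max}(\sum_xZ_x)\ge p(|U|-1)\ge p|U|/2\ge p\eta v/2$. Apply the Bernstein inequality with $\sigma^2=2pv$, $R=2$, $t=p\eta v/2$. The exponent is at most
$$-\frac{p^2\eta^2v^2/8}{pv(2+\eta/3)}\le-\frac3{56}\eta^2pv\le-\frac1{20}\eta^2pv.\qquad\square$$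

**Step 2 (one colour is almost absent from $A$).** If $A$ has many red and many blue elements, some translation by $t$ matches many red elements with blue ones. A difference $x\in X$ inside the matched set is then forbidden to be red and forbidden to be blue.

Fix $A\subseteq[n]$ with $|A|=s$.

**Lemma B.** Let $p$ be as in Theorem 2 and fix $\delta\in(0,1/2]$. Whp, every 2-colouring of $A\cup X$ without monochromatic Schur triples satisfies $\min(|A_R|,|A_B|)\le\delta s$, where $A_R,A_B$ are the red and blue parts of $A$.

*Proof.* For integers $|t|<n$ let $V_t=A\cap(A+t)$. Counting pairs in $A^2$ by their difference gives $\sum_t|V_t|=s^2$. Call $t$ *rich* if $|V_t|\ge\delta s^2/(8n)$. For rich $t$,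
$$p|V_t|\ge\frac\delta8\cdot\frac{ps^2}{n}=\omega(\log n)$$
by the hypothesis $p=\omega(n\log n/s^2)$; in particular $|V_t|\to\infty$ uniformly over rich $t$. Apply Lemma A with $\eta=\delta/4$ to each rich $V_t$. Each fails with probability at most $n\,e^{-\omega(\log n)}$, and there are fewer than $2n$ values of $t$. So whp no $G_{V_t}$ with $t$ rich has an independent set of size at least $\frac\delta4|V_t|$.

Assume this, and suppose a colouring without monochromatic Schur triples has $|A_R|,|A_B|>\delta s$. Put $U_t=A_R\cap(A_B+t)\subseteq V_t$. Then
$$\sum_t|U_t|=|A_R||A_B|\ge\delta(1-\delta)s^2\ge\frac{\delta s^2}2.$$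
Non-rich $t$ contribute at most $2n\cdot\delta s^2/(8n)=\delta s^2/4$. So
$$\sum_{t\text{ rich}}|U_t|\ge\frac\delta4s^2\ge\frac\delta4\sum_{t\text{ rich}}|V_t|,$$
and some rich $t$ has $|U_t|\ge\frac\delta4|V_t|$. Hence $U_t$ is not independent in $G_{V_t}$: there are $u<u'$ in $U_t$ with $x=u'-u\in X$. Now $x+u=u'$ with $u,u'$ red, and $x+(u-t)=u'-t$ with $u-t,u'-t$ blue. Either colour of $x$ gives a monochromatic Schur triple, a contradiction. $\square$

**Step 3 (difference triples that survive deletions).** We show that triples $a<b<c$ with all differences in $X$ are so numerous and so evenly spread that no small set $D$ meets all of them.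

**Lemma C.** Let $p=\omega(s^{-2/3})$. For every $\varepsilon>0$ there is $\delta\in(0,1/2]$ such that, with probability at least $1-\varepsilon-o(1)$, for every $D\subseteq A$ with $|D|\le\delta s$ there are $a<b<c$ in $A\setminus D$ with $b-a,\ c-b,\ c-a\in X$.

*Proof.* Let $\mathcal T$ be the set of triples $a<b<c$ in $A$ with $b-a\ne c-b$. At most $s^2$ triples are excluded, so $|\mathcal T|\ge\binom s3-s^2\ge s^3/7$ for large $s$. Each triple in $\mathcal T$ has three distinct differences, called *labels*. Let $T$ be the number of triples in $\mathcal T$ with all labels in $X$, and $d(v)$ the number of those containing $v\in A$. Then $\mathbb ET=|\mathcal T|p^3\ge s^3p^3/7$.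

*Concentration of $T$.* Pairs of triples with disjoint label sets have covariance $0$. Pairs sharing exactly one label number $O(s^5)$: given the first triple, the second has one prescribed difference, so $O(s)$ positions for that pair and at most $s$ choices for the third element; both are counted in $T$ with probability $p^5$. Pairs sharing at least two labels number $O(s^4)$: two labels determine the shape of the second triple up to $O(1)$ choices, and there are at most $s$ positions; the probability is at most $p^3$. So
$$\operatorname{Var}T=O(s^5p^5+s^4p^3),\qquad \frac{\operatorname{Var}T}{(\mathbb ET)^2}=O\Big(\frac1{sp}+\frac1{s^2p^3}\Big)\to0,\tag{6}$$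
since $(sp)^2\ge s^2p^3\to\infty$. By Chebyshev, whp $T\ge s^3p^3/14$.

*Even spread.* Consider pairs of triples in $\mathcal T$ both containing $v$. With disjoint label sets there are at most $s^4$ per $v$. Sharing exactly one label, there are $O(s^2\cdot s)$ per $v$: given the first triple, if the pair of the second triple carrying the shared label contains $v$, its other endpoint has $O(1)$ choices and the third element at most $s$; if not, that pair has at most $s$ positions for each shared label, and the third element is $v$. Sharing at least two labels, there are $O(s^2)$ per $v$: the shape has $O(1)$ choices, and so has the role of $v$ in it. Summing over the $s$ elements $v\in A$,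
$$\mathbb E\sum_vd(v)^2\le s^5p^6+O(s^4p^5)+O(s^3p^3)=s^5p^6\Big(1+O\Big(\frac1{sp}+\frac1{s^2p^3}\Big)\Big)=(1+o(1))s^5p^6.$$

*Deleting $D$.* Let $\lambda=\max(2/\varepsilon,1)$ and $\delta=1/(400\lambda)$. By Markov, $\sum_vd(v)^2\le\lambda s^5p^6$ with probability at least $1-\varepsilon-o(1)$. When this and $T\ge s^3p^3/14$ hold, Cauchy–Schwarz gives for every $D$ with $|D|\le\delta s$
$$\sum_{v\in D}d(v)\le\big(\delta s\cdot\lambda s^5p^6\big)^{1/2}=\frac{s^3p^3}{20}<\frac{s^3p^3}{14}\le T.$$
So some triple counted by $T$ avoids $D$. $\square$

**Step 4 (proof of Theorem 2).** We combine the two lemmas. Fix $\varepsilon>0$ and take $\delta$ from Lemma C. With probability at least $1-\varepsilon-o(1)$ the conclusions of Lemmas B and C hold. Suppose a 2-colouring of $A\cup X$ has no monochromatic Schur triple. By Lemma B one colour class on $A$, say blue, has at most $\delta s$ elements. Lemma C with $D=A_B$ gives red $a<b<c$ in $A$ with $b-a,c-b,c-a\in X$. Since $a+(b-a)=b$, $b+(c-b)=c$ and $a+(c-a)=c$, none of the three differences is red, so all three are blue. But $(b-a)+(c-b)=c-a$ is then a blue Schur triple, a contradiction.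 So $\Pr(A\cup X\text{ not Schur})\le\varepsilon+o(1)$ for every $\varepsilon>0$, that is, this probability tends to $0$. All bounds depend only on $n,s,p$, hence are uniform in $A$.

Finally, $s^{-2/3}\ge n\log n/s^2$ is equivalent to $s^{4/3}\ge n\log n$. So if $s\ge(n\log n)^{3/4}$, then $p=\omega(s^{-2/3})$ implies both hypotheses. $\blacksquare$

## 10. The two bounds meet for $s\ge n^{9/10}$

We prove Corollary 3. Let $n^{9/10}\le s\le n/2$.

If $p=\omega(s^{-2/3})$, then since $n^{9/10}\ge(n\log n)^{3/4}$ for large $n$, Theorem 2 gives that $A\cup[n]_p$ is Schur whp for every $A$ with $|A|=s$.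

Let $p=o(s^{-2/3})$. If the probability that $A^*\cup[n]_p$ is not Schur did not tend to $1$, it would stay bounded away from $1$ along some subsequence of $n$. So, passing to a further subsequence, we may assume that $s/n\to0$ or that $s\ge cn$ for a constant $c>0$; the proofs of Theorem 1 and Proposition 0 work along subsequences without change.

Suppose $s/n\to0$. Compare $s^{-2/3}$ with the other terms of $\pi$ in (1):

* $s^{-2/3}\le n^{-5/9}$ is equivalent to $s\ge n^{5/6}$;
* $s^{-2/3}\le n^{-3/8}s^{-1/4}$ is equivalent to $s^{5/12}\ge n^{3/8}$, that is, $s\ge n^{9/10}$;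
* $s^{-2/3}\le(ns)^{-4/13}$ is equivalent to $s^{14/39}\ge n^{12/39}$, that is, $s\ge n^{6/7}$.

All three hold for $s\ge n^{9/10}$, so $\pi=s^{-2/3}$ and $p=o(\pi)$. As $n^{2/3}\ll s\ll n$, Theorem 1 applies.

Suppose $s\ge cn$. Then Proposition 0 applies. In both cases $A^*\cup[n]_p$ is whp not Schur along the subsequence, a contradiction. $\blacksquare$
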